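\title{Finite certificates for the relaxation complexity in dimension three}

\begin{abstract}
The relaxation complexity $\operatorname{rc}(X)$ of a finite set $X\subseteq\mathbb Z^d$ is the smallest number of facets of a polyhedron whose lattice points are exactly the points of $X$. We prove that every finite, full-dimensional, lattice-convex set $X\subseteq\mathbb Z^3$ admits a finite set $Y\subseteq\mathbb Z^3\setminus X$ such that every polyhedron that contains $X$ and avoids $Y$ has at least $\operatorname{rc}(X)$ facets. This proves a conjecture from a paper of Averkov, Hojny and Schymura. The same holds in dimensions one and two. In dimension three we also show that every relaxation of such a set is bounded, that $\operatorname{rc}(X)$ is attained by a rational polytope, and that it is computable. For full-dimensional $X$, counting facets is the same as counting defining halfspaces; for the halfspace count, the statement fails for the two-point set $\{0,e_1\}\subseteq\mathbb Z^d$, $d\ge2$. The proof passes to a limit of polyhedra that separate $X$ from larger and larger finite sets, classifies the recession cone of the limit, and re-tilts the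 degenerating facets.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d$ be a positive integer. A \emph{polyhedron} is an intersection of finitely many closed halfspaces of $\mathbb R^d$, and a \emph{facet} of a polyhedron $P$ is a face of dimension $\dim P-1$. Let $X\subseteq\mathbb Z^d$ be finite. A \emph{relaxation} of $X$ is a polyhedron $P\subseteq\mathbb R^d$ with $P\cap\mathbb Z^d=X$. A relaxation contains $\operatorname{conv}X$, so one exists exactly when $X$ is \emph{lattice-convex}, that is, $X=\operatorname{conv}(X)\cap\mathbb Z^d$; in that case $\operatorname{conv}X$ is a relaxation. The \emph{relaxation complexity} $\operatorname{rc}(X)$ is the smallest number of facets of a relaxation of $X$. We call $X$ \emph{full-dimensional} if $\operatorname{conv}X$ has dimension $d$. For such $X$, the number $\operatorname{rc}(X)$ measures how few linear inequalities describe $X$ among the lattice points. It can be smaller than the number of facets of $\operatorname{conv}X$: the triangle $3y_2\ge y_1-1$, $3y_1\ge y_2-1$, $y_1+y_2\le2$ is a relaxation of $\{0,1\}^2$. Indeed, the first two inequalities give $y_1,y_2\ge-\frac12$ and exclude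 $(2,0)$ and $(0,2)$.

An upper bound for $\operatorname{rc}(X)$ is certified by one polyhedron. A lower bound is a statement about all polyhedra and infinitely many lattice points. To obtain finite lower bounds one asks the polyhedron to avoid only some of the lattice points: for $Y\subseteq\mathbb Z^d\setminus X$, let $\operatorname{rc}(X,Y)$ be the smallest number of facets of a polyhedron $P$ with $X\subseteq P$ and $P\cap Y=\emptyset$. A relaxation avoids every such $Y$, so $\operatorname{rc}(X,Y)\le\operatorname{rc}(X)$, and $\operatorname{rc}(X,Y)$ does not decrease when $Y$ grows. For finite $Y$ it is determined by finitely many linear programs (Section~\ref{sec:comp}). The question is whether these finite lower bounds reach $\operatorname{rc}(X)$. The conjecture posed in \cite{AHS} is that they do in dimension three: \emph{every full-dimensional lattice-convex set $X\subseteq\mathbb Z^3$ admits a finite set $Y\subseteq\mathbb Z^3\setminus X$ with $\operatorname{rc}(X)=\operatorname{rc}(X,Y)$.} We prove it, together with the cases $d=1,2$.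

\begin{theorem}\label{thm:main}
Let $d\in\{1,2,3\}$ and let $X\subseteq\mathbb Z^d$ be finite, lattice-convex and full-dimensional. Then there is a finite set $Y\subseteq\mathbb Z^d\setminus X$ with $\operatorname{rc}(X,Y)=\operatorname{rc}(X)$.
\end{theorem}

\begin{theorem}\label{thm:comp}
Let $X\subseteq\mathbb Z^3$ be finite, lattice-convex and full-dimensional. Every relaxation of $X$ is bounded, $\operatorname{rc}(X)$ is attained by a rational polytope, and $\operatorname{rc}(X)$ is computable from $X$.
\end{theorem}

The case $d=1$ is immediate. Here $X=\{a,a+1,\dots,b\}$ with $a<b$, and the interval $[a,b]$ shows $\operatorname{rc}(X)\le2$. A polyhedron with at most one facet that contains $X$ is a ray or $\mathbb R$, and it meets $Y=\{a-1,b+1\}$. Hence $\operatorname{rc}(X,Y)=2=\operatorname{rc}(X)$.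

In general, Theorem~\ref{thm:main} is a compactness statement. Let $k$ be the largest value of $\operatorname{rc}(X,Y)$ over finite $Y$. For every $n$ there is a polyhedron $P_n\supseteq X$ with at most $k$ facets that avoids the other lattice points of norm at most $n$, and we want one polyhedron with at most $k$ facets that avoids all of them. If the $P_n$ stay in a fixed ball, some $P_n$ is that polyhedron, and this suggests a positive answer. But the $P_n$ may become longer and longer and meet the lattice only far from the origin. Their limit is then unbounded, it may contain infinitely many lattice points on its boundary, and neither the limit nor any $P_n$ is a relaxation. Section~\ref{sec:examples} shows two such families. The first can be repaired by changing the slopes of its facets, and this repair is the main idea of the proof. The second, for a set that is not full-dimensional, cannot be repaired.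

After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:approx} constructs the limit polyhedron and shows that, if it is unbounded, either its recession cone is a rational ray or line, or it lies between two consecutive lattice planes. Sections~\ref{sec:walls} and~\ref{sec:rational} treat the first case. Section~\ref{sec:irrational} reduces the second case to the first and completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:comp} proves Theorem~\ref{thm:comp}.

\section{Two degenerating families}\label{sec:examples}

\subsection{A family that can be re-tilted}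

\begin{example}\label{ex:tilt}
Write points of $\mathbb R^3$ as $(x,q_1,q_2)$. Let $X$ consist of the seven lattice points with $x\in\{0,1,2\}$ over $q=(0,0)$ and $x\in\{1,2\}$ over $q=(1,0)$ and over $q=(0,1)$. Its convex hull $\{q_1,q_2\ge0,\ q_1+q_2\le1,\ q_1+q_2\le x\le2\}$ has five facets. For $n\ge2$ let $P_n$ be given by the four inequalities
\[
-q_1+\tfrac1{n^2}(x-2)\le0,\qquad -q_2+\tfrac1{n^2}(x-2)\le0,\qquad q_1+q_2-1-\tfrac1n(x-1)\le0,\qquad -x\le0 .
\]
Each $P_n$ contains $X$. As $n\to\infty$ the inequalities converge to those of the half-infinite prism $P=\mathbb R_{\ge0}\times K$ over the triangle $K$ with vertices $(0,0),(1,0),(0,1)$. Every lattice point outside $X$ is excluded by $P_n$ for large $n$. For a point outside $P$ this holds by convergence. A lattice point of $P$ lies over a vertex of $K$. There $q_1=0$ or $q_2=0$, so one of the first two inequalities reads $x\le2$, and over $(1,0)$ and $(0,1)$ the third reads $x\ge1$. Thus $\operatorname{rc}(X,Y)\le4$ for every finite $Y$. But no $P_n$ is a relaxation, because $(n^2,1,1)\in P_n$: as $x$ grows, the first two facets close in at rate $1/n^2$ while the third opens at the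 faster rate $1/n$.

What a nearly horizontal inequality excludes over a vertex of $K$ on its wall depends only on the sign of its slope and on the threshold ($2$ or $1$), not on the size of the slope. So we may exchange the rates. With slopes $\frac14,\frac14,\frac1{16}$ the system becomes
\[
4q_1\ge x-2,\qquad 4q_2\ge x-2,\qquad 16(q_1+q_2)\le15+x,\qquad x\ge0 .
\]
The first three inequalities give $8(x-2)\le15+x$, so a lattice solution has $0\le x\le4$, hence $q_1,q_2\ge-\frac12$ and $q_1+q_2\le\frac{19}{16}$. So $q$ is a vertex of $K$, and over the vertices the system cuts out exactly $X$. Therefore $\operatorname{rc}(X)\le4$.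
\end{example}

The example contains the three steps of the general argument: pass to the limit, record the signs and thresholds of the degenerating inequalities, and choose new slopes for which the polyhedron closes up.

\subsection{A family that cannot}

A full-dimensional polyhedron with $m$ facets is an intersection of $m$ closed halfspaces, and a full-dimensional intersection of $m$ closed halfspaces has at most $m$ facets. A polyhedron that contains a full-dimensional set is full-dimensional. So for full-dimensional $X$ we may count halfspaces instead of facets in the definitions of $\operatorname{rc}(X)$ and $\operatorname{rc}(X,Y)$, and we do so throughout. For other sets the two counts differ, because a lower-dimensional polyhedron satisfies equations that are not facets. For the halfspace count, the analogue of Theorem~\ref{thm:main} fails without full-dimensionality.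

\begin{proposition}\label{prop:segment}
Let $d\ge2$ and $X=\{0,e_1\}\subseteq\mathbb Z^d$. For every finite $Y\subseteq\mathbb Z^d\setminus X$ there is an intersection of two closed halfspaces that contains $X$ and avoids $Y$, but no intersection of at most two closed halfspaces is a relaxation of $X$.
\end{proposition}

\begin{proof}
Let $\ell(y)=\sum_{i\ge2}a_iy_i$ with $a_2,\dots,a_d$ linearly independent over $\mathbb Q$, and for $\delta>0$ consider the slab
\[
\delta\left(y_1-\tfrac32\right)\le\ell(y)\le\delta\left(y_1+\tfrac12\right).
\]
A lattice point with $\ell(y)=0$ is of the form $y_1e_1$, and it lies in the slab exactly if $-\frac12\le y_1\le\frac32$, that is, if it belongs to $X$. The finitely many $y\in Y$ with $\ell(y)\ne0$ lie outside the slab when $\delta$ is small.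

Now let $P\supseteq X$ be an intersection of at most two halfspaces, with unit outer normals $u_i$. We show that $P$ contains infinitely many lattice points. Suppose first that there is at most one halfspace, or that $u_2\ne-u_1$. Then some $r$ satisfies $u_i\cdot r<0$ for all $i$: for two halfspaces take $r=-(u_1+u_2)$ and use $u_1\cdot u_2>-1$. This condition is open and invariant under positive scaling, so we may take $r\in\mathbb Z^d\setminus\{0\}$. Since $0\in P$, all points $tr$, $t\in\mathbb N$, lie in $P$.

Otherwise $P=\{y: b\le w\cdot y\le b'\}$ with $b\le0\le b'$. If $b=b'$, then $P$ is a hyperplane through $0$ and $e_1$ and contains $\mathbb Ze_1$. If $b<b'$, put $\varepsilon=\max(-b,b')>0$. For every $y$ with $|w\cdot y|\le\varepsilon$, one of $\pm y$ lies in $P$, so it suffices to find infinitely many such $y\in\mathbb Z^d$. If $w\cdot y=0$ for some lattice point $y\ne0$, take its multiples. If not, the $(N+1)^d$ numbers $w\cdot y$, $y\in\{0,\dots,N\}^d$, are distinct and lie in an interval of length $N\sum_i|w_i|$, so two of them differ by at most $N\sum_i|w_i|/((N+1)^d-1)$. This tends to $0$ because $d\ge2$. Hence $|w\cdot y|$ takes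 arbitrarily small nonzero values on $\mathbb Z^d$.
\end{proof}

\begin{remark}\label{rem:facets}
For the facet count, $X=\{0,e_1\}$ is not a counterexample. The segment $\operatorname{conv}X$ is a relaxation with two facets. A polyhedron with at most one facet is an affine subspace, possibly cut by one halfspace; if it contains $X$, it meets $\mathbb Re_1$ in a ray or a line and so meets $Y=\{-e_1,2e_1\}$. Thus $\operatorname{rc}(X,Y)=2=\operatorname{rc}(X)$. In general, if $P\supseteq X$ has $m$ facets, then $P\cap\operatorname{aff}X$ is cut out of $\operatorname{aff}X$ by $m$ halfspaces and has at most $m$ facets, so the facet count sees only the full-dimensional problem inside $\operatorname{aff}X$.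
\end{remark}

\section{Preliminaries}\label{sec:prelim}

\subsection{Polyhedra and limits}

For an affine function $h(y)=a\cdot y-\beta$ let $h^{\mathrm{lin}}(y)=a\cdot y$ be its linear part. The \emph{recession cone} of a nonempty closed convex set $Q$ consists of the vectors $r$ with $y+tr\in Q$ for all $y\in Q$ and $t\ge0$; it is $\{0\}$ exactly if $Q$ is bounded. For a nonempty polyhedron $Q=\{y:h_i(y)\le0\ \forall i\}$ it is the solution set of the \emph{homogeneous system} $h_i^{\mathrm{lin}}(r)\le0$. By the decomposition theorem for polyhedra, a nonempty polyhedron is the Minkowski sum of a polytope and its recession cone. Affine functions \emph{converge} if their coefficients converge.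

The following lemma is our only compactness tool. It says that a bounded polyhedron cannot grow suddenly when its inequalities are perturbed.

\begin{lemma}\label{lem:compact}
Let $h_1^t,\dots,h_m^t$ be affine functions on $\mathbb R^d$ that converge to $h_1,\dots,h_m$ as the integer or real parameter $t$ tends to $\infty$. Suppose that $h_i^{\mathrm{lin}}(r)\le0$ for all $i$ implies $r=0$. Put $S_t=\{h_i^t\le0\ \forall i\}$ and $S=\{h_i\le0\ \forall i\}$. Then the sets $S_t$ lie in a common ball for all large $t$, and for every open $U\supseteq S$ we have $S_t\subseteq U$ for all large $t$.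
\end{lemma}

\begin{proof}
If the first claim fails, there are $t_l\to\infty$ and $y_l\in S_{t_l}$ with $|y_l|\to\infty$, and we may assume $y_l/|y_l|\to r\ne0$. Dividing $h_i^{t_l}(y_l)\le0$ by $|y_l|$ and letting $l\to\infty$ gives $h_i^{\mathrm{lin}}(r)\le0$ for all $i$, a contradiction. If the second claim fails, there are $t_l\to\infty$ and $y_l\in S_{t_l}\setminus U$. These points are bounded, and a limit point lies in $S\setminus U=\emptyset$.
\end{proof}

For a parameter $\sigma\to0$ we apply the lemma with $t=1/\sigma$. The open set $U$ will usually be the complement of a set of lattice points.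

\subsection{Lattices and directions}

An \emph{affine unimodular map} is a map $y\mapsto Ay+b$ with $A\in\operatorname{GL}_d(\mathbb Z)$ and $b\in\mathbb Z^d$. It permutes $\mathbb Z^d$ and preserves all notions defined so far. An integer vector with coprime coordinates belongs to a basis of $\mathbb Z^d$. Hence a line spanned by an integer vector can be mapped to $\mathbb Re_1$, and, by the same fact applied to normal vectors, a hyperplane spanned by integer vectors can be mapped to $\{y_d=0\}$.

A linear subspace is \emph{rational} if it is spanned by integer vectors. Intersections of rational subspaces are rational, so for $v\in\mathbb R^d\setminus\{0\}$ there is a smallest rational subspace $W(v)$ containing $v$. We call $v$ \emph{rational} if $\dim W(v)=1$, that is, if $v$ is a real multiple of an integer vector, and \emph{irrational} otherwise. A line parallel to an irrational vector contains at most one lattice point. A convex cone of dimension at least $2$ contains irrational vectors, because it contains uncountably many directions and only countably many directions are rational.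

Kronecker's theorem states: if $\theta_1,\dots,\theta_e\in\mathbb R$ are linearly independent over $\mathbb Q$, then $\{t(\theta_1,\dots,\theta_e):t\in\mathbb R\}$ is dense in the torus $\mathbb R^e/\mathbb Z^e$. It has the following consequence for unbounded convex sets.

\begin{lemma}\label{lem:density}
Let $Q\subseteq\mathbb R^d$ be closed and convex, let $v\ne0$ lie in its recession cone, and let $p\in\operatorname{int}Q$. If $p+W(v)$ contains a lattice point, then $\operatorname{int}Q$ contains infinitely many lattice points.
\end{lemma}

\begin{proof}
The lattice $\Gamma=W(v)\cap\mathbb Z^d$ spans $W(v)$. The coordinates of $v$ in a basis of $\Gamma$ are linearly independent over $\mathbb Q$, since a rational relation would define a proper rational subspace of $W(v)$ containing $v$. By Kronecker's theorem the line $\mathbb Rv$ is dense in the torus $W(v)/\Gamma$. We need density of the rays $\{tv:t\ge T\}$. The torus is compact, so the sequence $v,2v,3v,\dots$ has a convergent subsequence $n_lv$, and we may assume $s_l=n_{l+1}-n_l\to\infty$. Then $s_lv\to0$ in the torus, so $(t+s_l)v\to tv$ for every $t\in\mathbb R$, and $t+s_l\ge T$ for large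 $l$.

Let $z_0\in(p+W(v))\cap\mathbb Z^d$, and let $B\subseteq Q$ be an open ball of radius $\delta$ around $p$. Since $z_0-p\in W(v)$, for arbitrarily large $t$ there is $w\in\Gamma$ with $|p+tv-z_0-w|<\delta$. Then the lattice point $z_0+w$ lies in the open set $B+tv\subseteq Q$, hence in $\operatorname{int}Q$. As $t\to\infty$, infinitely many such points arise.
\end{proof}

\begin{lemma}\label{lem:empty}
Let $K\subseteq\mathbb R^2$ be convex, and suppose that $\Lambda=K\cap\mathbb Z^2$ is not contained in a line and that every point of $\Lambda$ is an extreme point of $K$. Then an affine unimodular map takes $\Lambda$ into $\{0,1\}^2$.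
\end{lemma}

\begin{proof}
The midpoint of two distinct points of $\Lambda$ lies in $K$ and is not extreme, so it is not a lattice point. Hence distinct points of $\Lambda$ are distinct modulo $2$, and $|\Lambda|\in\{3,4\}$. A triangle spanned by three points of $\Lambda$ lies in $K$, and an extreme point of $K$ is not in the convex hull of other points of $K$; so the triangle is nondegenerate and its only lattice points are its vertices. Pick's formula states that a lattice polygon with $a$ interior and $b$ boundary lattice points has area $a+\frac b2-1$. So each such triangle has area $\frac12$, two of its edge vectors have determinant $\pm1$, and an affine unimodular map takes its vertices, in any prescribed order, to $(0,0),(1,0),(0,1)$. This settles $|\Lambda|=3$.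

If $|\Lambda|=4$, let $v_1,\dots,v_4$ be the vertices of the quadrilateral $\operatorname{conv}\Lambda$ in cyclic order. Map $v_1,v_2,v_4$ to $(0,0),(1,0),(0,1)$ and let $v_3=(a,b)$. The triangle $v_2v_3v_4$ gives $a+b-1=\pm1$, and $a+b-1>0$ because the diagonal $v_2v_4$ separates $v_3$ from $v_1$. The triangle $v_1v_2v_3$ gives $b=\pm1$, and $b>0$ because $v_3$ and $v_4$ lie on the same side of the edge $v_1v_2$. So $v_3=(1,1)$.
\end{proof}

\section{Approximating sequences and their limits}\label{sec:approx}

In this section $X\subseteq\mathbb Z^d$ is finite, lattice-convex and full-dimensional. We shall modify the inequalities of the polyhedra $P_n$ from the introduction, so we isolate the properties that we use.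

\begin{definition}\label{def:approx}
A \emph{$k$-approximating sequence} for $X$ consists of affine functions $h_1^n,\dots,h_m^n$ on $\mathbb R^d$ ($n\in\mathbb N$), with $m\le k$ independent of $n$, that converge to nonconstant affine functions $h_1,\dots,h_m$ and satisfy:
\begin{itemize}
\item[(A1)] $h_i^n\le0$ on $X$ for all $i$ and $n$;
\item[(A2)] for every $y\in\mathbb Z^d\setminus X$ and all large $n$ there is an index $i$ with $h_i^n(y)>0$.
\end{itemize}
Its \emph{limit} is the polyhedron $P=\{h_i\le0\ \forall i\}$, and $C$ denotes the recession cone of $P$.
\end{definition}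

In (A2) the index $i$ may depend on $n$, and ``large'' depends on $y$; for finitely many $y$ one bound works. The notion is invariant under affine unimodular maps, under passing to subsequences, and under multiplying the $h_i^n$ by positive factors with positive limits. By (A1) the limit contains $X$ and is full-dimensional. Since the $h_i$ are nonconstant, $\operatorname{int}P=\{h_i<0\ \forall i\}$. The family in Example~\ref{ex:tilt} is a $4$-approximating sequence with $C=\mathbb R_{\ge0}e_1$.

\begin{lemma}\label{lem:exists}
Let $k$ be the maximum of $\operatorname{rc}(X,Y)$ over all finite $Y\subseteq\mathbb Z^d\setminus X$. Then $X$ has a $k$-approximating sequence.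
\end{lemma}

\begin{proof}
The maximum exists because $\operatorname{rc}(X,Y)\le\operatorname{rc}(X)<\infty$; here we use that $X$ is lattice-convex. Let $P_n\supseteq X$ have at most $k$ facets and avoid all points of $\mathbb Z^d\setminus X$ of norm at most $n$. Along a subsequence the number of facets is constant, so $P_n=\{y:a_i^n\cdot y\le\beta_i^n\ \forall i\}$ with $|a_i^n|=1$ and a fixed index set. The $\beta_i^n$ are bounded below because $X\subseteq P_n$. Along a further subsequence $a_i^n\to a_i$ and $\beta_i^n\to\beta_i\in(-\infty,\infty]$. An inequality with $\beta_i=\infty$ holds at any given point for large $n$, so we discard it. The remaining functions $h_i^n(y)=a_i^n\cdot y-\beta_i^n$ satisfy (A1) and (A2), and their limits are nonconstant because $|a_i|=1$.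
\end{proof}

Theorem~\ref{thm:main} therefore reduces to the following statement.

\begin{theorem}\label{thm:approx}
Let $d\in\{2,3\}$ and let $X\subseteq\mathbb Z^d$ be finite, lattice-convex and full-dimensional. If $X$ has a $k$-approximating sequence, then $\operatorname{rc}(X)\le k$.
\end{theorem}

The limit $P$ need not be a relaxation, since the strict inequalities in (A2) may become equalities. Two facts survive.

\begin{lemma}\label{lem:limit}
For a $k$-approximating sequence, $\operatorname{int}P\cap\mathbb Z^d\subseteq X$. If $C=\{0\}$, then $\operatorname{rc}(X)\le k$.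
\end{lemma}

\begin{proof}
If $y\in\operatorname{int}P\cap\mathbb Z^d$, then $h_i(y)<0$ for all $i$, so $h_i^n(y)<0$ for all $i$ and large $n$, and $y\in X$ by (A2). If $C=\{0\}$, then by Lemma~\ref{lem:compact} the polyhedra $P_n=\{h_i^n\le0\ \forall i\}$ lie in a common ball for large $n$. Applying (A2) to the finitely many lattice points of this ball outside $X$ gives $P_n\cap\mathbb Z^d=X$ for large $n$.
\end{proof}

An unbounded full-dimensional convex set with finitely many interior lattice points is very constrained.

\begin{lemma}\label{lem:dichotomy}
Let $d\in\{2,3\}$ and suppose $C\ne\{0\}$. Then one of the following holds.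
\begin{itemize}
\item[(i)] $C$ is a ray or a line spanned by a rational vector.
\item[(ii)] $d=3$, $C$ contains an irrational vector, and after an affine unimodular map $P\subseteq\{0\le z\le1\}$ and $C\subseteq\{z=0\}$, where $z$ is the last coordinate.
\end{itemize}
\end{lemma}

\begin{proof}
If all nonzero vectors of $C$ are rational, then $\dim C=1$ and (i) holds. Otherwise let $v\in C$ be irrational. By Lemma~\ref{lem:limit}, $\operatorname{int}P$ contains finitely many lattice points, so by Lemma~\ref{lem:density} $p+W(v)$ contains no lattice point for any $p\in\operatorname{int}P$. Since $\operatorname{int}P\ne\emptyset$, this gives $W(v)\ne\mathbb R^d$. As $\dim W(v)\ge2$, we have $d=3$ and $\dim W(v)=2$. Map $W(v)$ to $\{z=0\}$. Then $z$ takes no integer value on the connected set $\operatorname{int}P$, so after an integer translation $0<z<1$ on $\operatorname{int}P$. Thus $P$, the closure of its interior, lies in $\{0\le z\le1\}$, and every recession vector has $z=0$.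
\end{proof}

\section{Wall systems}\label{sec:walls}

In case (i) the limit looks like the prism of Example~\ref{ex:tilt}. This section describes the finite data that we shall extract from the sequence, and shows that such data yield a relaxation of the same size. Let $d\ge2$ and write points of $\mathbb R^d$ as $(x,q)$ with $x\in\mathbb R$ and $q\in\mathbb R^{d-1}$.

\begin{definition}\label{def:wall}
Let $X\subseteq\mathbb Z^d$ be finite. A \emph{wall system} for $X$ consists of
\begin{itemize}
\item nonconstant affine functions $f_i$ on $\mathbb R^{d-1}$, $i\in I$, such that $K=\{f_i\le0\ \forall i\in I\}$ is nonempty and bounded and $X\subseteq\mathbb R\times K$; put $\Lambda=K\cap\mathbb Z^{d-1}$;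
\item a partition $I=I_L\cup I_R\cup I_0$ and affine functions $c_i$ on $\mathbb R^{d-1}$, $i\in I_L\cup I_R$;
\item affine functions $g_j$ on $\mathbb R^d$, $j\in J$, each with negative $x$-coefficient,
\end{itemize}
with $I$ and $J$ finite and $J$ possibly empty, such that the following holds.
\begin{itemize}
\item[(W)] A point $(x,q)\in\mathbb Z\times\Lambda$ lies in $X$ if and only if $x\ge c_i(q)$ for all $i\in I_L$ with $f_i(q)=0$, $x\le c_i(q)$ for all $i\in I_R$ with $f_i(q)=0$, and $g_j(x,q)\le0$ for all $j\in J$.
\end{itemize}
The \emph{size} of the system is $|I|+|J|$. The indices in $I$ are \emph{walls}, those in $I_L$ and $I_R$ are \emph{left} and \emph{right walls}, and $q$ \emph{lies on} the wall $i$ if $f_i(q)=0$.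
\end{definition}

So a left wall cuts off the left end, and a right wall the right end, of each lattice line $\mathbb Z\times\{q\}$ with $q$ on the wall. In Example~\ref{ex:tilt}, $-q_1$ and $-q_2$ are right walls with $c_i=2$, $q_1+q_2-1$ is a left wall with $c_i=1$, and $g=-x$.

\subsection{Tilting}

Put $s_i=1$ for $i\in I_R$ and $s_i=-1$ for $i\in I_L$. For every $a>0$ the inequality $f_i(q)+s_ia\,(x-c_i(q))\le0$ imposes the condition of (W) over the points $q$ on the wall $i$. The slope $a$ is free. It must be small, so that points of $X$ off the wall are kept. Small slopes act at distance $x\approx1/a$, so we study the tilted polyhedron in the coordinate $\xi=\sigma x$, where $\sigma$ is the order of the largest slopes. A slope of order $\sigma^2$ disappears in this scaling.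

\begin{lemma}\label{lem:tilt}
Let a wall system for $X$ and weights $w_i\ge0$, $i\in I_L\cup I_R$, be given. Consider the system in $(\xi,q)\in\mathbb R\times\mathbb R^{d-1}$
\begin{equation}\label{eq:limit}
f_i(q)+s_iw_i\xi\le0\ \ (i\in I_L\cup I_R),\qquad f_i(q)\le0\ \ (i\in I_0),\qquad -\xi\le0\ \ (\text{if }J\ne\emptyset),
\end{equation}
and suppose that
\begin{itemize}
\item[(T1)] the homogeneous system of \eqref{eq:limit} has only the solution $0$;
\item[(T2)] every solution $(\xi,q)$ of \eqref{eq:limit} with $q\in\mathbb Z^{d-1}$ has $q\in K$.
\end{itemize}
Then for all small $\sigma>0$ the $|I|+|J|$ inequalities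
\begin{equation}\label{eq:tilted}
f_i(q)+s_i\sigma(w_i+\sigma)(x-c_i(q))\le0\ \ (i\in I_L\cup I_R),\quad f_i(q)\le0\ \ (i\in I_0),\quad g_j(x,q)\le0\ \ (j\in J)
\end{equation}
define a relaxation of $X$.
\end{lemma}

\begin{proof}
Let $P_\sigma$ be the solution set of \eqref{eq:tilted}. Substitute $x=\xi/\sigma$. The inequality of $i\in I_L\cup I_R$ becomes
\[
f_i(q)+s_i(w_i+\sigma)\xi-s_i\sigma(w_i+\sigma)c_i(q)\le0 .
\]
Write $g_j=-\beta_jx+\psi_j(q)$ with $\beta_j>0$; after multiplication by $\sigma/\beta_j$ the inequality of $j$ becomes $-\xi+\sigma\psi_j(q)/\beta_j\le0$. As $\sigma\to0$ these inequalities converge to \eqref{eq:limit}. The set $U=\{(\xi,q):q\notin\mathbb Z^{d-1}\setminus\Lambda\}$ is open and contains all solutions of \eqref{eq:limit} by (T2). By (T1) and Lemma~\ref{lem:compact}, for small $\sigma$ every lattice point $(x,q)\in P_\sigma$ has $q\in\Lambda$. If such $q$ lies on a wall $i\in I_L\cup I_R$, the inequality of $i$ reads $s_i(x-c_i(q))\le0$, because $\sigma(w_i+\sigma)>0$. So $(x,q)$ satisfies the conditions in (W) and lies in $X$.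

Conversely let $(x,q)\in X$, so $q\in\Lambda$. The inequalities of $I_0$ hold since $q\in K$, and those of $J$ hold by (W). For $i\in I_L\cup I_R$, either $f_i(q)=0$ and the inequality holds by (W), or $f_i(q)<0$ and it holds for small $\sigma$. Since $X$ is finite, $X\subseteq P_\sigma$ for small $\sigma$.
\end{proof}

A first application shows that four inequalities suffice for sets that lie on four lattice lines over a unit square.

\begin{lemma}\label{lem:square}
Let $X\subseteq\mathbb Z\times\{0,1\}^2$ be finite and lattice-convex. Then $X$ has a relaxation defined by four inequalities.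
\end{lemma}

\begin{proof}
For $(a,b)\in\{0,1\}^2$ the set $\{x:(x,a,b)\in X\}$ is an interval $\{l_{ab},\dots,u_{ab}\}$ of integers, by lattice-convexity, or it is empty, in which case we put $l_{ab}=1$ and $u_{ab}=0$. Let $K=[0,1]^2$. Take $-q_1$ and $q_1-1$ as left walls and $-q_2$ and $q_2-1$ as right walls, and let $J=\emptyset$. Each vertex of $K$ lies on exactly one left and one right wall. To the left wall $q_1=a$ assign $c(q)=(1-q_2)l_{a0}+q_2l_{a1}$, and to the right wall $q_2=b$ assign $c(q)=(1-q_1)u_{0b}+q_1u_{1b}$. Over the vertex $(a,b)$ the conditions in (W) read $l_{ab}\le x\le u_{ab}$, so this is a wall system of size $4$. With all weights equal to $1$, system \eqref{eq:limit} is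
\[
-\xi\le q_1\le1+\xi,\qquad \xi\le q_2\le1-\xi ,
\]
see Figure~\ref{fig:tetra}. In the homogeneous system, $-\xi\le q_1\le\xi$ gives $\xi\ge0$ and $\xi\le q_2\le-\xi$ gives $\xi\le0$, so (T1) holds. In the system itself, the two pairs give $-\frac12\le\xi\le\frac12$, so $q\in[-\frac12,\frac32]^2$, and (T2) holds.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \pos/\val/\lab in {0/-0.5/{-\tfrac12},2.7/-0.25/{-\tfrac14},5.4/0/{0},8.1/0.25/{\tfrac14},10.8/0.5/{\tfrac12}}{
\begin{scope}[shift={(\pos,0)}]
\draw[thick,fill=gray!25] ({0-(\val)},{\val}) rectangle ({1+(\val)},{1-(\val)});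
\foreach \p in {(0,0),(1,0),(0,1),(1,1)} \fill \p circle (1.6pt);
\node at (0.5,-0.95) {$\xi=\lab$};
\end{scope}}
\end{tikzpicture}
\caption{Cross-sections, in the $(q_1,q_2)$-plane, of the tetrahedron $-\xi\le q_1\le1+\xi$, $\xi\le q_2\le1-\xi$ at five values of $\xi$. The dots are the points of $\{0,1\}^2$. The vertical sides close in as $\xi$ decreases and the horizontal sides close in as $\xi$ increases; no cross-section reaches another lattice point.}
\label{fig:tetra}
\end{figure}

\subsection{Choosing the weights}

\begin{proposition}\label{prop:wall}
Let $d\in\{2,3\}$ and let $X\subseteq\mathbb Z^d$ be finite, lattice-convex and full-dimensional. If $X$ has a wall system of size $m$, then $\operatorname{rc}(X)\le m$.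
\end{proposition}

\begin{proof}
Since $X$ is full-dimensional, its projection to $\mathbb R^{d-1}$ lies in no hyperplane. This projection is contained in $\Lambda$, so $\Lambda$ lies in no hyperplane and $K$ has nonempty interior. Since $K$ is nonempty and bounded,
\begin{equation}\label{eq:Krec}
f_i^{\mathrm{lin}}(r)\le0\text{ for all }i\in I\quad\text{implies}\quad r=0 .
\end{equation}
Every $q\in\Lambda$ lies on a right wall: otherwise all large $x$ satisfy the conditions in (W), and $X$ would be infinite. If $J=\emptyset$, every $q\in\Lambda$ also lies on a left wall, by the same argument with $x\to-\infty$.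

\emph{Case 1: $J\ne\emptyset$.} The inequalities $g_j\le0$ close the prism on the left, so we let the right walls dominate, as in Example~\ref{ex:tilt}: put $w_i=1$ for $i\in I_R$ and $w_i=0$ for $i\in I_L$. System \eqref{eq:limit} reads $f_i\le-\xi$ for $i\in I_R$, $f_i\le0$ for the other walls, and $\xi\ge0$. All its solutions have $q\in K$, which gives (T2). A homogeneous solution $(\xi,r)$ has $\xi\ge0$, so $f_i^{\mathrm{lin}}(r)\le0$ for all $i$ and $r=0$ by \eqref{eq:Krec}; then $\xi\le0$ because $I_R\ne\emptyset$. Lemma~\ref{lem:tilt} gives $\operatorname{rc}(X)\le m$.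

For $J=\emptyset$ the walls must close both ends. A right wall of positive weight opens as $\xi\to-\infty$, and something has to compensate for this. If a left wall and a right wall coincide, they compensate for each other.

\emph{Case 2: $J=\emptyset$, and $f_l=\lambda f_r$ for some $l\in I_L$, $r\in I_R$, $\lambda>0$.} Put $w_r=1$, $w_l=\lambda$, and $w_i=0$ otherwise. The inequalities of $r$ and $l$ in \eqref{eq:limit} are $f_r+\xi\le0$ and $\lambda(f_r-\xi)\le0$, together $f_r\le-|\xi|$, and the others are $f_i\le0$. A solution has $f_r\le0$ and $f_l\le0$, so $q\in K$. A homogeneous solution $(\xi,\varrho)$ has $f_r^{\mathrm{lin}}(\varrho)\le-|\xi|\le0$, hence also $f_l^{\mathrm{lin}}(\varrho)\le0$, so $\varrho=0$ by \eqref{eq:Krec} and then $\xi=0$. Again Lemma~\ref{lem:tilt} applies.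

\emph{Case 3: $J=\emptyset$, and no such pair exists.} Let $q\in\Lambda$ lie on $l\in I_L$ and $r\in I_R$. If $f_l$ and $f_r$ have the same zero set, then $f_l=\lambda f_r$ with $\lambda\ne0$. Here $\lambda>0$ is excluded by assumption, and $\lambda<0$ would force $K\subseteq\{f_r=0\}$, although $K$ has interior. So the zero sets differ. For $d=2$ both zero sets equal $\{q\}$, so Case~3 does not occur. Let $d=3$. The zero sets are two distinct lines that meet only in $q$. If $q$ is the midpoint of $a,b\in K$, then $f_l(a)+f_l(b)=0$ with both terms nonpositive, so $f_l(a)=f_l(b)=0$; the same holds for $f_r$, and so $a=b=q$. Thus every point of $\Lambda$ is an extreme point of $K$.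

We now give up the walls we have. By Lemma~\ref{lem:empty}, an affine unimodular map of the $q$-plane takes $\Lambda$ into $\{0,1\}^2$. Since $X\subseteq\mathbb Z\times\Lambda$, Lemma~\ref{lem:square} gives $\operatorname{rc}(X)\le4$. It remains to show $m=|I|\ge4$. Suppose $|I|\le3$. The polygon $K$ has at least three edges, on distinct lines $\{f_i=0\}$, so $|I|=3$ and $K$ is a triangle whose edges lie on the three walls. Since $|\Lambda|\ge3$ and the points of $\Lambda$ are extreme points of $K$, all three vertices belong to $\Lambda$. Each vertex lies on exactly two walls, so one of them is a left wall and the other a right wall. Any two of the three walls share a vertex, so no two of them are both left or both right walls, while each is left or right. This is impossible.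
\end{proof}

\begin{remark}\label{rem:segment}
The exclusion of $\lambda<0$ in Case~3 is where Proposition~\ref{prop:segment} escapes. For $d=2$ the set $\{0,e_1\}$ has the wall system of size $2$ with $f_r=-q$, $c_r=\frac32$, $f_l=q$, $c_l=-\frac12$ and $K=\{0\}$. System \eqref{eq:limit} is $w_r\xi\le q\le w_l\xi$. It is homogeneous and has the solution $(1,w_r)$ if $w_r\le w_l$ and the solution $(-1,-w_l)$ if $w_l\le w_r$, so (T1) fails for all weights.
\end{remark}

\section{Rational recession directions}\label{sec:rational}

\begin{proposition}\label{prop:rational}
Let $d\in\{2,3\}$ and let $X\subseteq\mathbb Z^d$ be finite, lattice-convex and full-dimensional. Suppose that $X$ has a $k$-approximating sequence for which $C$ is a ray or a line spanned by a rational vector. Then $\operatorname{rc}(X)\le k$.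
\end{proposition}

By Proposition~\ref{prop:wall} it suffices to construct a wall system of size at most $k$. The natural candidates for the walls are the limit inequalities that do not involve $x$, with the thresholds $c_i$ taken from the sequence. The difficulty is that thresholds may diverge. For instance, $h^n=-q_2+x/n^2-q_1/n$ converges to $-q_2$, and over the point $(q_1,0)$ it excludes the $x$ with $x>nq_1$. In the limit it excludes the positive integers over $q_1=0$, nothing over $q_1>0$, and everything over $q_1<0$. No affine threshold on the line $q_2=0$ does this. The remedy is to rotate the wall slightly, to $-q_2-sq_1$: the points with $q_1>0$ move off the wall into the polygon, those with $q_1<0$ leave the polygon, and the threshold is needed only at $q_1=0$.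

\begin{proof}
After a unimodular map, $C=\mathbb R_{\ge0}e_1$ or $C=\mathbb Re_1$. Write points as $(x,q)$.

\emph{Step 1: the limit prism.} Since $e_1\in C$, the $x$-coefficient of each $h_i$ is at most $0$. Let $I$ be the set of indices for which it is $0$ and $J$ the set of the other indices. For $i\in I$ we have $h_i(x,q)=\varphi_i(q)$ with $\varphi_i$ affine and nonconstant. Let $K_0=\{\varphi_i\le0\ \forall i\in I\}$; then $X\subseteq\mathbb R\times K_0$. If $\varphi_i^{\mathrm{lin}}(r)\le0$ for all $i\in I$, then $(t,r)\in C$ for large $t$, because the $x$-coefficients of the $h_j$, $j\in J$, are negative; so $r=0$. Hence $K_0$ is bounded and $\Lambda_0=K_0\cap\mathbb Z^{d-1}$ is finite. Put $E_i=\{q\in\Lambda_0:\varphi_i(q)=0\}$ for $i\in I$.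

\emph{Step 2: excluded sets.} For $i\in I$ write
\[
h_i^n(x,q)=\varphi_i(q)+\alpha_i^nx+\rho_i^n(q),
\]
where the numbers $\alpha_i^n$ and the affine functions $\rho_i^n$ tend to $0$. Pass to a subsequence on which the sign of each $\alpha_i^n$ is constant, and let $I_R$, $I_L$, $I_0$ be the sets of $i\in I$ with $\alpha_i^n>0$, $\alpha_i^n<0$, $\alpha_i^n=0$. For $i\in I_L\cup I_R$ put $c_i^n=-\rho_i^n/\alpha_i^n$. For $q\in E_i$ the set $Z_i^n(q)=\{x\in\mathbb Z:h_i^n(x,q)>0\}$ equals
\[
\{x\in\mathbb Z:x>c_i^n(q)\}\ \ (i\in I_R),\qquad\{x\in\mathbb Z:x<c_i^n(q)\}\ \ (i\in I_L),\qquad\emptyset\text{ or }\mathbb Z\ \ (i\in I_0).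
\]
There are finitely many pairs $(i,q)$ with $q\in E_i$. Pass to a subsequence on which each $c_i^n(q)$ converges in $[-\infty,\infty]$. If the limit is finite, call the pair $(i,q)$ \emph{proper}. For proper pairs, and for pairs with $i\in I_0$, the set $Z_i^n(q)$ takes finitely many values, so along a further subsequence it is independent of $n$; call it $Z_i(q)$. For the remaining pairs put $Z_i(q)=\mathbb Z$ if $i\in I_R$ and $c_i^n(q)\to-\infty$, or $i\in I_L$ and $c_i^n(q)\to\infty$, and put $Z_i(q)=\emptyset$ in the two other cases. Thus $Z_i(q)\in\{\emptyset,\mathbb Z\}$ exactly if $(i,q)$ is not proper. For each $(x,q)\in\mathbb Z\times\Lambda_0$ and $i\in I$,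
\begin{equation}\label{eq:Z}
h_i^n(x,q)>0\iff q\in E_i\text{ and }x\in Z_i(q)\qquad\text{for all large }n .
\end{equation}
For $q\in E_i$ this holds by construction, and for $q\notin E_i$ because $h_i^n(x,q)\to\varphi_i(q)<0$. With (A1) it follows that
\begin{equation}\label{eq:XZ}
(x,q)\in X\text{ and }q\in E_i\quad\text{imply}\quad x\notin Z_i(q).
\end{equation}

\emph{Step 3: rotating the walls.} We claim that for each $i\in I$ there is an affine function $\gamma_i$ on $\mathbb R^{d-1}$ such that for all $q\in E_i$
\begin{equation}\label{eq:gamma}
\gamma_i(q)>0\text{ if }Z_i(q)=\mathbb Z,\qquad\gamma_i(q)<0\text{ if }Z_i(q)=\emptyset,\qquad\gamma_i(q)=0\text{ if }(i,q)\text{ is proper}.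
\end{equation}
If all pairs $(i,q)$, $q\in E_i$, are proper, take $\gamma_i=0$. If $i\in I_0$, then for any fixed $n$ we have $Z_i(q)=\mathbb Z$ if $\rho_i^n(q)>0$ and $Z_i(q)=\emptyset$ if $\rho_i^n(q)\le0$; take $\gamma_i=\rho_i^n-\delta$ with $\delta>0$ smaller than the positive values of $\rho_i^n$ on $E_i$. Let $i\in I_L\cup I_R$ have a pair that is not proper. Since $d\le3$, the set $E_i$ lies on a line. If $(i,q')$ and $(i,q'')$ were proper with $q'\ne q''$, every $q\in E_i$ would be of the form $(1-\mu)q'+\mu q''$, and $c_i^n(q)=(1-\mu)c_i^n(q')+\mu c_i^n(q'')$ would have a finite limit. So at most one pair $(i,q_0)$ is proper. Let $b^n=c_i^n(q_0)$, or $b^n=0$ if there is no proper pair; the sequence $b^n$ is bounded. Put $\gamma_i=-s_i(c_i^n-b^n)$ with $s_i=1$ for $i\in I_R$, $s_i=-1$ for $i\in I_L$, and $n$ fixed and large. It vanishes at $q_0$. At the other points of $E_i$, the number $-s_ic_i^n(q)$ tends to $\infty$ if $Z_i(q)=\mathbb Z$ and to $-\infty$ if $Z_i(q)=\emptyset$, so \eqref{eq:gamma} holds.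

For $s>0$ put $f_i=\varphi_i+s\gamma_i$, $K=\{f_i\le0\ \forall i\in I\}$ and $\Lambda=K\cap\mathbb Z^{d-1}$. Apply Lemma~\ref{lem:compact} for $s\to0$ with $U$ the complement of $\mathbb Z^{d-1}\setminus\Lambda_0$, and fix $s$ so small that $K$ is bounded, $\Lambda\subseteq\Lambda_0$, all $f_i$ are nonconstant, and $f_i(q)<0$ for all $q\in\Lambda_0\setminus E_i$. On $E_i$ we have $f_i=s\gamma_i$. Three facts follow from \eqref{eq:gamma}.
\begin{itemize}
\item[(a)] $X\subseteq\mathbb R\times K$. Let $(x,q)\in X$ and $i\in I$. If $q\notin E_i$, then $f_i(q)<0$. If $q\in E_i$, then $Z_i(q)\ne\mathbb Z$ by \eqref{eq:XZ}, so $\gamma_i(q)\le0$.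
\item[(b)] If $q\in\Lambda$ and $f_i(q)=0$, then $q\in E_i$ and $\gamma_i(q)=0$, so $(i,q)$ is proper; in particular $i\in I_L\cup I_R$ and $Z_i(q)=Z_i^n(q)$ for all $n$.
\item[(c)] If $q\in\Lambda\cap E_i$ and $f_i(q)\ne0$, then $\gamma_i(q)<0$, so $Z_i(q)=\emptyset$.
\end{itemize}
For $q\in\Lambda$ let $D(q)$ be the union of the sets $Z_i(q)$ over all $i\in I$ with $q\in E_i$. By (b) and (c), $D(q)$ is also the union over all $i\in I$ with $f_i(q)=0$. By (b), for every $n$, an integer $x$ lies outside $D(q)$ exactly if $x\ge c_i^n(q)$ for all $i\in I_L$ with $f_i(q)=0$ and $x\le c_i^n(q)$ for all $i\in I_R$ with $f_i(q)=0$.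

\emph{Step 4: freezing $n$.} We look for $N$ such that $c_i=c_i^N$ and $g_j=h_j^N$ complete the wall system. By the last sentence, (W) says that $(x,q)\in\mathbb Z\times\Lambda$ lies in $X$ if and only if $x\notin D(q)$ and $h_j^N(x,q)\le0$ for all $j\in J$. Points of $X$ have these properties for every $N$, by \eqref{eq:XZ} and (A1). For a point $(x,q)\in(\mathbb Z\times\Lambda)\setminus X$, (A2) and \eqref{eq:Z} give:
\begin{equation}\label{eq:alt}
x\in D(q),\ \text{ or for all large }n\text{ there is }j\in J\text{ with }h_j^n(x,q)>0 .
\end{equation}
If $J=\emptyset$, any $N$ works. If $J\ne\emptyset$, there are infinitely many such points and one $N$ must serve all of them. Write $h_j^n=-\beta_j^nx+\psi_j^n(q)$. The $\beta_j^n$ have positive limits, the $\psi_j^n$ converge, and $\Lambda$ is finite, so there are $n_J$ and $\beta,M>0$ with $\beta_j^n\ge\beta$ and $|\psi_j^n(q)|\le M$ for all $n\ge n_J$, $j\in J$, $q\in\Lambda$. Let $x_J>M/\beta$. For $n\ge n_J$, all $h_j^n$ are negative at points with $x\ge x_J$ and positive at points with $x\le-x_J$. So a point outside $X$ with $x\ge x_J$ has $x\in D(q)$ by \eqref{eq:alt}, and a point with $x\le-x_J$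 is excluded by $h_j^N$ for every $N\ge n_J$. Finitely many points with $|x|<x_J$ remain, and by \eqref{eq:alt} one large $N\ge n_J$ serves them all.

This is a wall system of size $|I|+|J|\le k$, and Proposition~\ref{prop:wall} completes the proof.
\end{proof}

\section{Irrational recession directions}\label{sec:irrational}

Let $d=3$ and consider a $k$-approximating sequence in case (ii) of Lemma~\ref{lem:dichotomy}. Write points as $(q,z)$ with $q\in\mathbb R^2$, and regard $C\subseteq\{z=0\}$ as a cone in $\mathbb R^2$; a vector $(v,0)$ is irrational exactly if $v\in\mathbb R^2$ is. We have $X=(X_0\times\{0\})\cup(X_1\times\{1\})$. Since $X$ is full-dimensional,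
\begin{equation}\label{eq:two}
X_0\ne\emptyset,\qquad X_1\ne\emptyset,\qquad |X_0|+|X_1|\ge4 .
\end{equation}
The map $z\mapsto1-z$ is affine unimodular and exchanges the two levels, so each statement below about one level holds for the other.

All lattice points of $P$ lie on the planes $z=0$ and $z=1$, and the inequalities that cut them may become flat in the limit. For instance, $-z+q_1/n\le0$ says $q_1\le0$ on the plane $z=0$ for every $n$, but its limit $-z\le0$ says nothing there. We recover this information by replacing $1/n$ with a fixed small $\varepsilon$. The new sequence is as good as the old one on both levels, and its limit has a smaller recession cone. The price is that the new limit leaves the slab $0\le z\le1$, and we must make sure that it does not reach $z=-1$ or $z=2$.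

\subsection{Flat inequalities and slices}

Let $B$ (bottom) be the set of indices $i$ such that $h_i$ is a positive multiple of $-z$, let $T$ (top) be the set of those such that $h_i$ is a positive multiple of $z-1$, and let $S$ be the set of all other indices. For $i\in B\cup T$ and large $n$ divide $h_i^n$ by the absolute value of its $z$-coefficient. Then
\[
h_i^n=-z+\kappa_i^n(q)\ \ (i\in B),\qquad h_i^n=z-1+\kappa_i^n(q)\ \ (i\in T),
\]
with affine functions $\kappa_i^n\to0$, and $h_i=-z$ or $h_i=z-1$. Let $\|\kappa\|$ be the sum of the absolute values of the coefficients of $\kappa$, so that $|\kappa(q)|\le\|\kappa\|\max(1,|q_1|,|q_2|)$. Put $\hat\kappa_i^n=\kappa_i^n/\|\kappa_i^n\|$ if $\kappa_i^n\ne0$ and $\hat\kappa_i^n=-1$ otherwise. Then $\|\hat\kappa_i^n\|=1$, and at every $q$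
\begin{equation}\label{eq:sign}
\hat\kappa_i^n(q)>0\iff\kappa_i^n(q)>0 .
\end{equation}
Pass to a subsequence with $\hat\kappa_i^n\to\bar\kappa_i$, $\|\bar\kappa_i\|=1$. By (A1) and \eqref{eq:sign}, $\hat\kappa_i^n$ and $\bar\kappa_i$ are nonpositive on $X_0$ for $i\in B$ and on $X_1$ for $i\in T$. In particular, a constant $\bar\kappa_i$ equals $-1$. The linear parts of $\pm z$ vanish on horizontal vectors, so
\begin{equation}\label{eq:C}
C=\{r\in\mathbb R^2:h_i^{\mathrm{lin}}(r,0)\le0\ \forall i\in S\}.
\end{equation}
The polyhedra that record the limiting constraints on the two levels are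
\begin{align*}
Q_0&=\{q:h_i(q,0)\le0\ (i\in S),\ \bar\kappa_i(q)\le0\ (i\in B)\}\supseteq X_0,\\
Q_1&=\{q:h_i(q,1)\le0\ (i\in S),\ \bar\kappa_i(q)\le0\ (i\in T)\}\supseteq X_1 .
\end{align*}
By \eqref{eq:C} their recession cones are
\[
D_0=\{r\in C:\bar\kappa_i^{\mathrm{lin}}(r)\le0\ \forall i\in B\},\qquad D_1=\{r\in C:\bar\kappa_i^{\mathrm{lin}}(r)\le0\ \forall i\in T\}.
\]

\begin{lemma}\label{lem:slices}
Let $j\in\{0,1\}$. Then $\operatorname{int}Q_j\cap\mathbb Z^2\subseteq X_j$. If $D_j$ contains an irrational vector, then $|X_j|=1$. In every case $\dim D_j\le1$.
\end{lemma}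

\begin{proof}
Let $j=0$ and $q\in\operatorname{int}Q_0\cap\mathbb Z^2$. By (A2) it suffices to show that $h_i^n(q,0)\le0$ for all $i$ and large $n$. For $i\in T$ we have $h_i^n(q,0)\to-1$. For $i\in B$, $\bar\kappa_i$ is nonconstant or equal to $-1$, so $\bar\kappa_i(q)<0$; then $\hat\kappa_i^n(q)<0$ for large $n$, and $h_i^n(q,0)=\kappa_i^n(q)\le0$ by \eqref{eq:sign}. For $i\in S$ we show $h_i(q,0)<0$. This holds at interior points if $h_i(\cdot,0)$ is nonconstant. Otherwise $h_i$ depends only on $z$, and up to a positive factor $h_i=-z-b$ or $h_i=z-b$. In the first case $b\ge0$ because $X_0\ne\emptyset$, and $b\ne0$ because $i\notin B$. In the second case $b\ge1$ because $X_1\ne\emptyset$. In both cases $h_i(q,0)=-b<0$.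

Let $v\in D_0$ be irrational, so $W(v)=\mathbb R^2$. If $Q_0$ had interior points, Lemma~\ref{lem:density} would give infinitely many lattice points in $\operatorname{int}Q_0$, contrary to the first claim. So $Q_0$ lies in a line, which is parallel to $v$ and contains at most one lattice point. Thus $|X_0|=1$ and $D_0\subseteq\mathbb Rv$. If $D_0$ contains no irrational vector, then also $\dim D_0\le1$.
\end{proof}

\subsection{Opening the flat inequalities}

Let $O\subseteq B\cup T$ be a set of indices to be opened, and let $0<\varepsilon\le\varepsilon_0$, where $1/\varepsilon_0$ is the maximum of $\max(1,|q_1|,|q_2|)$ over $q\in X_0\cup X_1$. Put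
\[
g_i^n=h_i^n\ \ (i\notin O),\qquad g_i^n=-z+\varepsilon\hat\kappa_i^n(q)\ \ (i\in O\cap B),\qquad g_i^n=z-1+\varepsilon\hat\kappa_i^n(q)\ \ (i\in O\cap T).
\]
The limits $g_i$ are $h_i$, $-z+\varepsilon\bar\kappa_i$ and $z-1+\varepsilon\bar\kappa_i$; all are nonconstant. Let $P_\varepsilon^O=\{g_i\le0\ \forall i\}$.

\begin{lemma}\label{lem:open}
The functions $g_i^n$ satisfy \textup{(A1)}, and $X\subseteq P_\varepsilon^O$. If $P_\varepsilon^O\subseteq\{-1<z<2\}$, then they form a $k$-approximating sequence for $X$ whose limit has recession cone $\{r\in C:\bar\kappa_i^{\mathrm{lin}}(r)\le0\ \forall i\in O\}$.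
\end{lemma}

\begin{proof}
Let $i\in O\cap B$. On $X_0\times\{0\}$ we have $g_i^n=\varepsilon\hat\kappa_i^n\le0$, and on $X_1\times\{1\}$ we have $g_i^n=-1+\varepsilon\hat\kappa_i^n\le-1+\varepsilon/\varepsilon_0\le0$. For $i\in O\cap T$ exchange the levels. This proves (A1), and $X\subseteq P_\varepsilon^O$ follows in the limit.

Suppose $P_\varepsilon^O\subseteq\{-1<z<2\}$, and let $y=(q,z)\in\mathbb Z^3\setminus X$. If $z\le-1$ or $z\ge2$, then $g_i(y)>0$ for some $i$, so $g_i^n(y)>0$ for large $n$. Let $z=0$. For large $n$ there is $i$ with $h_i^n(y)>0$, and $i\notin T$ because $h_i^n(y)\to-1$ for $i\in T$. If $i\notin O$, then $g_i^n(y)=h_i^n(y)>0$. If $i\in O\cap B$, then $\kappa_i^n(q)=h_i^n(y)>0$, so $g_i^n(y)=\varepsilon\hat\kappa_i^n(q)>0$ by \eqref{eq:sign}. For $z=1$ exchange $B$ and $T$. This proves (A2). Recession vectors of $P_\varepsilon^O$ are horizontal because $P_\varepsilon^O$ lies in a slab. At a horizontal vector $(r,0)$ the homogeneous inequalities say $r\in C$ (for $i\in S$, by \eqref{eq:C}), $\varepsilon\bar\kappa_i^{\mathrm{lin}}(r)\le0$ (for $i\in O$), and $0\le0$ (for the rest).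
\end{proof}

The opened top inequalities read $z\le1-\varepsilon\bar\kappa_i(q)$. If all $\bar\kappa_i$, $i\in T$, decrease along some direction $r\in C$, this roof rises without bound along $r$, however small $\varepsilon$ is. The next lemma shows that this is the only danger, and that a level whose inequalities are left alone causes none.

\begin{lemma}\label{lem:safe}
\begin{itemize}
\item[(a)] If $O\subseteq T$, then $P_\varepsilon^O\subseteq\{z\ge0\}$.
\item[(b)] If $\emptyset\ne T\subseteq O$ and $\max_{i\in T}\bar\kappa_i^{\mathrm{lin}}(r)\ge0$ for all $r\in C$, then $P_\varepsilon^O\subseteq\{z<2\}$ for all small $\varepsilon$. If $\emptyset\ne B\subseteq O$ and $\max_{i\in B}\bar\kappa_i^{\mathrm{lin}}(r)\ge0$ for all $r\in C$, then $P_\varepsilon^O\subseteq\{z>-1\}$ for all small $\varepsilon$.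
\end{itemize}
\end{lemma}

\begin{proof}
(a) A point of $P_\varepsilon^O$ with $z<0$ satisfies $h_i=g_i\le0$ for $i\in S\cup B$ and $h_i=z-1<0$ for $i\in T$. So it lies in $P\subseteq\{z\ge0\}$, a contradiction.

(b) We prove the first statement; the second follows by $z\mapsto1-z$. Let $G=\{q:h_i(q,2)\le0\ \forall i\in S\}$. Suppose that $P_\varepsilon^O$ contains a point with $z\ge2$. It also contains a point of $X_1\times\{1\}$, so by convexity it contains a point $(q,2)$, and $q\in G$. By \eqref{eq:C} the nonempty polyhedron $G$ has recession cone $C$, so $G=G_0+C$ with a polytope $G_0$ that does not depend on $\varepsilon$. Choose $M>0$ with $\bar\kappa_i\ge-M$ on $G_0$ for all $i\in T$. Write $q=q'+r$ with $q'\in G_0$ and $r\in C$, and choose $i\in T$ with $\bar\kappa_i^{\mathrm{lin}}(r)\ge0$. Then $\bar\kappa_i(q)=\bar\kappa_i(q')+\bar\kappa_i^{\mathrm{lin}}(r)\ge-M$, while $g_i(q,2)\le0$ gives $\bar\kappa_i(q)\le-1/\varepsilon$. This is impossible for $\varepsilon<1/M$.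
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:approx}]
If $C=\{0\}$, apply Lemma~\ref{lem:limit}. If $C\ne\{0\}$, apply Lemma~\ref{lem:dichotomy}. Case (i) is Proposition~\ref{prop:rational}. In case (ii) we use the notation of this section. By \eqref{eq:two} and Lemma~\ref{lem:slices}, $D_0$ and $D_1$ do not both contain irrational vectors.

Suppose $\dim C=1$. All nonzero vectors of $C$ are multiples of one irrational vector, so one of $D_0,D_1$ is $\{0\}$; by symmetry let $D_1=\{0\}$. Then $T\ne\emptyset$, since otherwise $D_1=C$. Every nonzero $r\in C$ lies outside $D_1$, so $\bar\kappa_i^{\mathrm{lin}}(r)>0$ for some $i\in T$. Take $O=T$. By Lemma~\ref{lem:safe}, $P_\varepsilon^T\subseteq\{0\le z<2\}$ for small $\varepsilon$. By Lemma~\ref{lem:open} we obtain a $k$-approximating sequence whose limit has recession cone $D_1=\{0\}$, and Lemma~\ref{lem:limit} gives $\operatorname{rc}(X)\le k$.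

Suppose $\dim C=2$. Since $\dim D_0\le1$, we have $D_0\ne C$ and so $B\ne\emptyset$. Moreover $\max_{i\in B}\bar\kappa_i^{\mathrm{lin}}(r)\ge0$ for all $r\in C$. Otherwise all $\bar\kappa_i^{\mathrm{lin}}$, $i\in B$, are negative on a neighborhood $N$ of some $r\in C$; then $N\cap C\subseteq D_0$, and $N\cap C$ has interior points because $C$ is the closure of its interior, contrary to $\dim D_0\le1$. The same holds for $T$ and $D_1$. Take $O=B\cup T$. By Lemma~\ref{lem:safe}(b), $P_\varepsilon^O\subseteq\{-1<z<2\}$ for small $\varepsilon$, and by Lemma~\ref{lem:open} we obtain a $k$-approximating sequence whose limit has recession cone $D_0\cap D_1$. This cone contains no irrational vector, so it is $\{0\}$ or a ray or line spanned by a rational vector. Lemma~\ref{lem:limit} or Proposition~\ref{prop:rational} gives $\operatorname{rc}(X)\le k$.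
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $d=1$ was settled in Section~\ref{sec:intro}. For $d\in\{2,3\}$ let $Y$ be a finite subset of $\mathbb Z^d\setminus X$ for which $k=\operatorname{rc}(X,Y)$ is maximal. By Lemma~\ref{lem:exists} and Theorem~\ref{thm:approx}, $\operatorname{rc}(X)\le k=\operatorname{rc}(X,Y)\le\operatorname{rc}(X)$.
\end{proof}

The restriction $d\le3$ entered three times: in Lemma~\ref{lem:dichotomy}, where it makes $W(v)$ a hyperplane; in Step~3 of Proposition~\ref{prop:rational}, where it puts $E_i$ on a line; and in Case~3 of Proposition~\ref{prop:wall}, where a left and a right wall meet in a vertex and the lattice points of $K$ fit into a unit square.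

\section{Boundedness, rationality and computability}\label{sec:comp}

\begin{proof}[Proof of Theorem~\ref{thm:comp}]
\emph{Boundedness.} Let $P$ be a relaxation of $X$ with $m$ facets. Then $P\ne\mathbb R^3$, and $P=\{h_i\le0,\ i=1,\dots,m\}$ with nonconstant $h_i$. The constant sequence $h_i^n=h_i$ is an $m$-approximating sequence with limit $P$. Suppose that its recession cone $C$ is not $\{0\}$. If $C$ contains a rational vector, it contains an integer vector $u\ne0$, and $P$ contains the lattice points $y+tu$ for $y\in X$ and all $t\in\mathbb N$; this contradicts finiteness of $X$. Otherwise case (ii) of Lemma~\ref{lem:dichotomy} holds with an irrational $v\in C$. By \eqref{eq:two} some level $X_j$ contains two points $q\ne q'$. The integer vector $q'-q$ is not parallel to $v$, so the slice $\{p\in\mathbb R^2:(p,j)\in P\}$ contains the triangle with vertices $q,q',q+v$ and has interior points. It has the recession vector $v$ with $W(v)=\mathbb R^2$, so by Lemma~\ref{lem:density} it contains infinitely many lattice points, again a contradiction. Hence $P$ is bounded.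

\emph{Rationality.} Let $m=\operatorname{rc}(X)$ and let $P$ be as above. Points of $X$ may lie on the boundary of $P$ and could be lost under perturbation, so we first enlarge $P$. Let $U$ be the complement of $\mathbb Z^3\setminus X$, an open set containing $P$. By Lemma~\ref{lem:compact}, $P'=\{h_i-\delta\le0\ \forall i\}\subseteq U$ for small $\delta>0$; the homogeneous system is unchanged, and $h_i-\delta<0$ on $X$. Let $h_i^t$ be affine functions with rational coefficients that converge to $h_i-\delta$. For large $t$ the set $\{h_i^t\le0\ \forall i\}$ is bounded and lies in $U$ by Lemma~\ref{lem:compact}, and it contains the finite set $X$. So it is a rational polytope, a relaxation of $X$, and has at most $m$ facets, hence exactly $m$.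

\emph{Computability.} Let $Y\subseteq\mathbb Z^3\setminus X$ be finite. Then $\operatorname{rc}(X,Y)\le k$ if and only if $Y$ can be partitioned into $k$ possibly empty parts such that each part $Y'$ lies outside a closed halfspace containing $X$: given $k$ halfspaces, assign each $y\in Y$ to one that excludes it, and given a partition, intersect the halfspaces. After scaling, the condition on $Y'$ is the feasibility of the linear program
\[
a\cdot y\le\beta\ \ (y\in X),\qquad a\cdot y\ge\beta+1\ \ (y\in Y')
\]
in the unknowns $(a,\beta)$, with integer data. So $\operatorname{rc}(X,Y)$ is computable. For $N=1,2,\dots$ let $Y_N=\{y\in\mathbb Z^3\setminus X:|y|\le N\}$. The numbers $\operatorname{rc}(X,Y_N)$ are nondecreasing lower bounds for $\operatorname{rc}(X)$, and they equal $\operatorname{rc}(X)$ as soon as $Y_N$ contains the set $Y$ of Theorem~\ref{thm:main}. In parallel, enumerate all finite systems of linear inequalities with rational coefficients. For each one decide by linear programming whether its solution set is bounded, and if so list its lattice points; if they form $X$, the number of inequalities is an upper bound for $\operatorname{rc}(X)$.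 By rationality the upper bound $\operatorname{rc}(X)$ appears after finitely many steps. Stop when a lower and an upper bound agree.
\end{proof}

A full-dimensional polytope in $\mathbb R^3$ has at least four facets, so boundedness gives $\operatorname{rc}(X)\ge4$ for every $X$ as in Theorem~\ref{thm:comp}. In particular the relaxation found in Example~\ref{ex:tilt} is optimal, and so is the one in Lemma~\ref{lem:square} when $X$ is full-dimensional.

\begin{thebibliography}{1}

\bibitem{AHS}
Gennadiy Averkov, Christopher Hojny, Matthias Schymura,
\emph{Computational Aspects of Relaxation Complexity: Possibilities and Limitations},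
arXiv:2105.12509 (2021).

\end{thebibliography}
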